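# Point deletion and the space $\omega^*$: non-reconstructibility does not imply CH

## The theorem and the words in it

**Main Theorem.** If ZFC is consistent, so is ZFC + $\neg$CH + "$\omega^*$ is non-reconstructible". So the non-reconstructibility of $\omega^*$ does not imply CH, and the two assertions are not equivalent over ZFC.

Here $\omega^*=\beta\omega\setminus\omega$ is the Stone–Čech remainder of the discrete space $\omega$. The rest of the vocabulary is as follows.

**Definition (cards, decks, reconstructions).** A space $Y$ is a card of a space $X$ if $Y\cong X\setminus\{x\}$ for some $x\in X$. The deck $\mathcal D(X)$ is a transversal for the homeomorphism classes of cards of $X$: it records which spaces arise by deleting one point, without multiplicity. Two spaces $X,Z$ are reconstructions of each other if $\mathcal D(X)=\mathcal D(Z)$, meaning that every card of $X$ is homeomorphic to a card of $Z$ and vice versa. The space $X$ is reconstructible if every reconstruction of $X$ is homeomorphic to $X$.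

As a first example, the discrete space $\omega$ is reconstructible. Every card of $\omega$ is homeomorphic to $\omega$. Let $Z$ have deck $\{\omega\}$. Then $Z$ is countably infinite. Given $v\ne w$ in $Z$ and a third point $u$, the card $Z\setminus\{u\}$ is discrete, so some open set of $Z$ contains $v$ but not $w$. Hence $Z$ is $T_1$, its cards are open, and each point, being isolated in some card, is isolated in $Z$. So $Z\cong\omega$.

The question comes from Max F. Pitz, "The space $\omega^*$ and the reconstruction of normality", arXiv:1501.04913 (2015). Two results were given with it. (1) Under CH, $\omega^*$ is non-reconstructible; indeed for a $P$-point $p$ the spaces $\omega^*$ and $\omega^*\setminus\{p\}$ are non-homeomorphic reconstructions of each other. (2) It is consistent with $\mathrm{MA}+\mathfrak c=\omega_2$ that $\omega^*$ is reconstructible. So CH gives non-reconstructibility, non-CH is compatible with reconstructibility, and one asks whether CH is exactly what is needed. The Main Theorem says it is not.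

We fix notation. We write $\subseteq^*$ and $=^*$ for inclusion and equality modulo finite sets. Points of $\omega^*$ are free ultrafilters. For $a\subseteq\omega$ let $a^*=\{x\in\omega^*:a\in x\}$; we use the same notation for subsets of any countably infinite set. The sets $a^*$ are exactly the clopen subsets of $\omega^*$ and form a base; $a^*\subseteq b^*$ iff $a\subseteq^*b$; and $a^*\cong\omega^*$ when $a$ is infinite. Since an infinite set splits into two infinite sets, $\omega^*$ has no isolated points. A compact open subset of an open $B\subseteq\omega^*$ is closed and open in $\omega^*$, hence of the form $a^*$. The symbol $\oplus$ denotes topological sum, and $\mathfrak c=2^\omega$.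

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. The bounding number $\mathfrak b$ is the least size of a family with no $\le^*$-upper bound; the dominating number $\mathfrak d$ is the least size of a family $\mathcal F$ such that each $f$ satisfies $f\le^*g$ for some $g\in\mathcal F$. It is standard that $\omega_1\le\mathfrak b\le\mathfrak d\le\mathfrak c$. An infinite set $e$ is a pseudo-intersection of a family $\mathcal U$ if $e\subseteq^*u$ for all $u\in\mathcal U$. A $\pi$-base at $x\in\omega^*$ is a family of nonempty open sets such that every neighborhood of $x$ contains a member of the family. Shrinking members, we may take them of the form $e^*$ with $e$ infinite, and we then also call the family of the sets $e$ a $\pi$-base. The $\pi$-character of $x$ is the least size of a $\pi$-base at $x$.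

## Towers, the statement (T), and four theorems

**Definition (towers).** A tower is a sequence $b=\langle b_\xi:\xi<\omega_1\rangle$ of infinite subsets of a countable set with $b_\xi\subseteq^*b_\eta$ and $b_\eta\setminus b_\xi$ infinite for $\xi<\eta$. Put $\mathbb T_b=\bigcup_{\xi<\omega_1}b_\xi^*$, an open subspace of the remainder. The tower converges to the free ultrafilter $x$ if for every $U\in x$ there is $\xi$ such that $b_\eta\setminus b_\xi\subseteq^*U$ for all $\eta>\xi$.

The sequence starts small and grows, and convergence says that whatever is added late is added inside any prescribed $U\in x$. Not every tower converges. If $b$ is a tower in $\omega$, then $\langle b_\xi\times2\rangle$ is a tower in $\omega\times2$ that converges to nothing: one of $\omega\times\{0\}$, $\omega\times\{1\}$ lies in a given ultrafilter $x$, but every difference $(b_\eta\setminus b_\xi)\times2$ meets the other one in an infinite set.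

We consider the statement

> **(T)** Every free ultrafilter on $\omega$ is the limit of a convergent tower.

**Theorem 1 (ZFC).** All spaces $\mathbb T_b$ are homeomorphic; call this space $\mathbb T$. If (T) holds, then $\mathbb T\not\cong\omega^*$ and $\mathcal D(\mathbb T)=\mathcal D(\omega^*)$, so $\omega^*$ is non-reconstructible.

**Theorem 2.** Assume GCH and let $\lambda>\omega_1$ be a cardinal with $\mathrm{cf}(\lambda)=\omega_1$ (e.g. $\lambda=\aleph_{\omega_1}$). There is a ccc forcing extension in which $\mathfrak c=\lambda$ and (T) holds.

These two theorems give the Main Theorem. Two more describe the limits of the phenomenon.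

**Theorem 3 (ZFC, necessary conditions).** If $\omega^*$ is non-reconstructible, then every $x\in\omega^*$ has $\pi$-character at most $\mathfrak d$, $\mathrm{cf}(\mathfrak c)\le\mathfrak d$, and $2^{\mathfrak d}=2^{\mathfrak c}$.

**Theorem 4 (ZFC, classification for $\mathfrak d=\omega_1$).** The following are equivalent: (i) (T); (ii) $\mathbb T$ is a reconstruction of $\omega^*$; (iii) $\mathfrak d=\omega_1$ and $\omega^*$ is non-reconstructible. If they hold, then $\mathbb T$ is, up to homeomorphism, the only reconstruction of $\omega^*$ other than $\omega^*$; moreover $\mathrm{cf}(\mathfrak c)=\omega_1$ and $2^{\omega_1}=2^{\mathfrak c}$.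

Hence, if $\mathfrak d=\omega_1$ and $\mathfrak c$ is regular, then $\omega^*$ is non-reconstructible iff CH: non-reconstructibility gives $\mathfrak c=\mathrm{cf}(\mathfrak c)=\omega_1$, and the other direction is known result (1). Regularity of $\mathfrak c$ cannot be dropped, since in the model of Theorem 2 we have (T), hence (iii), while CH fails. Whether $\mathrm{cf}(\mathfrak c)=\omega_1$ is necessary when $\mathfrak d>\omega_1$ is not settled here.

## The Cantor set, and why countable sums fail in $\omega^*$

There is a small case in which the whole of Theorem 1 can be done by hand. Let $C$ be the Cantor set. Recall the classical theorem of Brouwer: every nonempty compact metrizable zero-dimensional space without isolated points is homeomorphic to $C$. In particular every nonempty clopen subset of $C$ is a copy of $C$.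

Let $x\in C$ and let $C=V_0\supsetneq V_1\supsetneq\cdots$ be a clopen neighborhood base at $x$. Then $C\setminus\{x\}$ is the disjoint union of the nonempty clopen sets $V_n\setminus V_{n+1}$, so it is homeomorphic to $S=\omega\times C$. Thus $\mathcal D(C)=\{S\}$. Visibly $S$ is non-compact and $S\oplus S\cong S$. A card of $S$ is $(C\setminus\{x\})\oplus S\cong S\oplus S\cong S$. So $\mathcal D(S)=\{S\}=\mathcal D(C)$ while $S\not\cong C$: the Cantor set is non-reconstructible.

What made this work is that $S$ is non-compact, that $C\oplus S\cong S$ and $S\oplus S\cong S$, and that every card of $C$ contains $S$ as a clopen piece. For $\omega^*$, the sensible first attempt is to look for a clopen piece of $\omega^*\setminus\{x\}$ that is a countable sum of nonempty compact open sets. This never exists. The partial unions of such a sum would be clopen sets $c_n^*$ as in the following remark, with their union clopen in $\omega^*\setminus\{x\}$.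

**Remark (countable sequences always fail).** Let $c_n\subseteq^*c_{n+1}$ with $c_{n+1}\setminus c_n$ infinite for all $n<\omega$, and let $B=\bigcup_nc_n^*$. Then $\overline B\setminus B$ has at least two points. Hence $B$ is not clopen in $\omega^*\setminus\{x\}$ for any $x\notin B$, since that would force $\overline B\subseteq B\cup\{x\}$.

To check this, put $d_n=c_n\setminus\bigcup_{i<n}c_i$. The $d_n$ are disjoint, $c_n\subseteq d_0\cup\dots\cup d_n$, and $d_n$ is infinite for $n\ge1$ because $\bigcup_{i<n}c_i=^*c_{n-1}$. For $n\ge1$ split $d_n$ into infinite sets $s_n,s_n'$, and put $s=\bigcup_{n\ge1}s_n$, $s'=\bigcup_{n\ge1}s_n'$. The open set $\bigcup_{n\ge1}s_n^*\subseteq B$ is a strictly increasing union of the clopen sets $(s_1\cup\dots\cup s_n)^*$, so it is not compact. Since it lies in the compact set $s^*$, it is not closed, and it has a limit point $y\in s^*$ outside it. If $y\in c_n^*$, then $y$ contains $s\cap c_n\subseteq s_1\cup\dots\cup s_n$, so $y\in s_i^*$ for some $i$, a contradiction. So $y\in\overline B\setminus B$. In the same way there is $y'\in\overline B\setminus B$ with $y'\in s'^*$, and $y\neq y'$ as $s\cap s'=\emptyset$.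

So sequences of length $\omega$ are too short. The next length to try is $\omega_1$, and that is what towers are. The space $\mathbb T$ will play the role of $S$. Unlike for the Cantor set, no claim is made that all cards of $\omega^*$ are homeomorphic, so what is needed is that each card absorbs a copy of $\mathbb T$: $\ \omega^*\setminus\{x\}\cong(\omega^*\setminus\{x\})\oplus\mathbb T$.

## Every tower gives the same space

**Lemma 1.** Towers exist.

*Proof.* We construct $b_\xi$ recursively, infinite with infinite complement. Start with any such $b_0$; at successors, add to $b_\xi$ half of its complement. At a limit $\delta<\omega_1$ choose $\xi_n\uparrow\delta$. The union $b_{\xi_0}\cup\dots\cup b_{\xi_n}$ is $=^*b_{\xi_n}$, so it has infinite complement, and we can choose distinct $k_n\notin b_{\xi_0}\cup\dots\cup b_{\xi_n}$. Put $b_\delta=\omega\setminus\{k_n:n<\omega\}$. For $i\ge n$ we have $k_i\notin b_{\xi_n}$, so $b_{\xi_n}\setminus b_\delta\subseteq\{k_i:i<n\}$. Hence $b_\zeta\subseteq^*b_\delta$ for all $\zeta<\delta$, and $b_\delta\setminus b_\zeta\supseteq^*b_{\zeta+1}\setminus b_\zeta$ is infinite. The complement $\{k_n\}$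 of $b_\delta$ is infinite. $\square$

**Lemma 2.** $\mathbb T_b\cong\mathbb T_{b'}$ for any two towers $b,b'$.

*Proof.* **Step 1: reduce to a coherent sequence of bijections.** Call a bijection from a cofinite subset of $a$ onto a cofinite subset of $a'$ an almost bijection $a\to a'$. It induces a homeomorphism $f^*:a^*\to a'^*$ that depends only on $f$ modulo finite. We shall build almost bijections $f_\xi:b_\xi\to b'_\xi$ ($\xi<\omega_1$) such that for $\zeta<\xi$ the maps $f_\xi$ and $f_\zeta$ are both defined and agree at all but finitely many points of $b_\zeta$. Then $f_\xi^*$ extends $f_\zeta^*$, so $\bigcup_\xi f_\xi^*$ is a well-defined bijection $\mathbb T_b\to\mathbb T_{b'}$. It restricts to homeomorphisms between the open sets $b_\xi^*$ and $b_\xi'^*$, which cover the two spaces, so it is a homeomorphism.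

**Step 2: start and successors.** Let $f_0$ be any bijection $b_0\to b_0'$. Given $f_\xi$, restrict it to those points of $b_\xi\cap b_{\xi+1}$ at which it is defined with value in $b'_\xi\cap b'_{\xi+1}$. These are cofinitely many points of $b_\xi$, and their images are cofinite in $b'_\xi\cap b'_{\xi+1}$. Take the union with a bijection $b_{\xi+1}\setminus b_\xi\to b'_{\xi+1}\setminus b'_\xi$ of these infinite sets. The two parts have disjoint ranges, so the result is an almost bijection $f_{\xi+1}:b_{\xi+1}\to b'_{\xi+1}$. It agrees with $f_\xi$ at almost all points of $b_\xi$, hence with each earlier $f_\zeta$ at almost all points of $b_\zeta\subseteq^*b_\xi$.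

**Step 3: limits, by gluing pieces and leaving room.** Let $\delta$ be a limit and $\xi_n\uparrow\delta$. Put $d_n=(b_{\xi_n}\cap b_\delta)\setminus\bigcup_{i<n}b_{\xi_i}$, and define $d'_n$ likewise from $b'$. These sets are infinite, because $b_{\xi_n}\subseteq^*b_\delta$ and $\bigcup_{i<n}b_{\xi_i}=^*b_{\xi_{n-1}}$ for $n\ge1$; the $d_n$ are pairwise disjoint, and so are the $d_n'$. By coherence $f_{\xi_n}$ maps $b_{\xi_i}$ onto $b'_{\xi_i}$ modulo finite for each $i\le n$, so, being injective, it maps $d_n$ onto $d_n'$ modulo finite. So there is a cofinite $d_n^-\subseteq d_n$ that $f_{\xi_n}$ maps injectively onto a cofinite subset of $d_n'$. Remove one further point from each $d_n^-$. Now $f^-=\bigcup_nf_{\xi_n}{\restriction}d_n^-$ is an injection, as the images lie in the disjoint sets $d_n'$; the removed points show that its domain has infinite complement in $b_\delta$ and its range has infinite complement in $b'_\delta$. Let $f_\delta$ be the union of $f^-$ and a bijection between these two complements. It is a bijection $b_\delta\to b'_\delta$.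

For coherence, note $\bigcup_{i\le n}d_i=b_\delta\cap\bigcup_{i\le n}b_{\xi_i}=^*b_{\xi_n}$, so $b_{\xi_n}=^*\bigcup_{i\le n}d_i^-$. On $d_i^-$ with $i\le n$, $f_\delta$ equals $f_{\xi_i}$, which agrees with $f_{\xi_n}$ modulo finite. So $f_\delta$ agrees with $f_{\xi_n}$ at almost all points of $b_{\xi_n}$, hence with every $f_\zeta$, $\zeta<\delta$, at almost all points of $b_\zeta$. $\square$

So $\mathbb T$ is well defined, which is the first assertion of Theorem 1. Now we obtain the analogues of what we used about $S$.

**Lemma 3.** (a) $\mathbb T$ is not compact. (b) $\mathbb T_b\setminus b_\xi^*\cong\mathbb T$ for every tower $b$ and every $\xi$. (c) $\omega^*\oplus\mathbb T\cong\mathbb T$. (d) $\mathbb T\oplus\mathbb T\cong\mathbb T$.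

*Proof.* (a) The strictly increasing open cover $\{b_\xi^*\}$ has no finite subcover. (b) The sequence $\langle b_\eta\setminus b_\xi:\eta>\xi\rangle$, reindexed by $\omega_1$, is a tower whose space is $\bigcup_{\eta>\xi}(b_\eta^*\setminus b_\xi^*)=\mathbb T_b\setminus b_\xi^*$; apply Lemma 2. (c) Since $b_0^*$ is clopen, $\mathbb T_b=b_0^*\oplus(\mathbb T_b\setminus b_0^*)\cong\omega^*\oplus\mathbb T$ by (b). (d) The sequence $\langle b_\xi\times2\rangle$ is a tower in $\omega\times2$ whose space is $\mathbb T_b\oplus\mathbb T_b$; apply Lemma 2. $\square$

## A convergent tower makes a card absorb $\mathbb T$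

**Lemma 4.** If a tower $b$ converges to $x$, then $x\notin\mathbb T_b$ (that is, no $b_\xi$ is in $x$) and $\mathbb T_b$ is clopen in $\omega^*\setminus\{x\}$. Consequently $\omega^*\setminus\{x\}\cong(\omega^*\setminus\{x\})\oplus\mathbb T$.

*Proof.* **Step 1: $x$ is outside.** Suppose $b_\xi\in x$. Convergence for $U=b_\xi$ gives $\zeta$ with $b_\eta\setminus b_\zeta\subseteq^*b_\xi$ for all $\eta>\zeta$. Enlarging $\zeta$ only shrinks $b_\eta\setminus b_\zeta$ modulo finite, so we may take $\zeta\ge\xi$. Then $b_\eta\setminus b_\zeta\subseteq^*b_\xi\subseteq^*b_\zeta$, so $b_\eta\setminus b_\zeta$ is finite, contradicting that $b$ is a tower.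

**Step 2: $x$ is the only limit point outside.** Let $y\notin\mathbb T_b\cup\{x\}$. Choose $U\in x$ with $\omega\setminus U\in y$, and $\xi$ as in the definition of convergence for $U$. Since $b_\xi\notin y$, the set $V=(\omega\setminus U)\setminus b_\xi$ is in $y$. For $\eta>\xi$ the set $V\cap b_\eta\subseteq(b_\eta\setminus b_\xi)\setminus U$ is finite; for $\eta\le\xi$ the set $V\cap b_\eta\subseteq b_\eta\setminus b_\xi$ is finite. So $V^*$ is a neighborhood of $y$ missing $\mathbb T_b$. Hence the open set $\mathbb T_b$ is also closed in $\omega^*\setminus\{x\}$.

**Step 3: double the clopen piece.** Put $A=\omega^*\setminus(\mathbb T_b\cup\{x\})$, which is open by Step 2. By Lemma 3(d),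
$$\omega^*\setminus\{x\}=A\oplus\mathbb T_b\cong A\oplus\mathbb T\oplus\mathbb T\cong(\omega^*\setminus\{x\})\oplus\mathbb T.\qquad\square$$

**Proof of Theorem 1.** Assume (T). By Lemma 3(a), $\mathbb T\not\cong\omega^*$. We compare decks in both directions.

**Step 1: every card of $\mathbb T$ is a card of $\omega^*$.** Let $z\in\mathbb T=\mathbb T_b$, say $z\in b_\xi^*$, and let $w\in\omega^*$ correspond to $z$ under a homeomorphism $b_\xi^*\cong\omega^*$. By Lemma 3(b), and by Lemma 4 applied to a tower converging to $w$,
$$\mathbb T\setminus\{z\}=(b_\xi^*\setminus\{z\})\oplus(\mathbb T_b\setminus b_\xi^*)\cong(\omega^*\setminus\{w\})\oplus\mathbb T\cong\omega^*\setminus\{w\}.$$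

**Step 2: every card of $\omega^*$ is a card of $\mathbb T$.** For $x\in\omega^*$, Lemma 4 gives $\omega^*\setminus\{x\}\cong(\omega^*\setminus\{x\})\oplus\mathbb T=(\omega^*\oplus\mathbb T)\setminus\{x\}$, and by Lemma 3(c) this is homeomorphic to a card of $\mathbb T$. $\square$

## Building a tower that converges to a given ultrafilter

It remains to produce models of (T). First consider how one would build a tower converging to a given $x$. Write $x=\bigcup_{\theta<\omega_1}F_\theta$ as an increasing union of families small enough to have infinite pseudo-intersections. At step $\xi+1$ add to $b_\xi$ an infinite pseudo-intersection of some $F_\theta$; at limits choose $b_\delta$ above all earlier sets, while keeping $b_\delta\setminus b_\zeta$ almost inside every $U$ in the family $F_{\theta(\zeta)}$ attached to stage $\zeta$.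

Lemma 4 shows where this can break: no $b_\xi$ may belong to $x$. At successors this is easy to arrange, by splitting the new piece in half. At limits it is not. Here is an ultrafilter for which the recipe gets stuck after $\omega$ steps; we shall meet it again later. Let $\{D_m:m<\omega\}$ be a partition of $\omega$ into infinite sets, and let $q$ be an ultrafilter extending
$$\{U\subseteq\omega:D_m\subseteq^*U\text{ for all but finitely many }m\}.\tag{1}$$
This is a proper filter containing all cofinite sets and all $\omega\setminus D_m$, so $q$ is free and $D_m\notin q$. If $D_m\subseteq^*E$ for all $m$, then $E\in q$. Now let the first families be such that $F_{\theta(n)}$ consists of the sets almost containing $\omega\setminus(D_0\cup\dots\cup D_n)$; these families increase with $n$ and are contained in $q$. Then $b_n=D_0\cup\dots\cup D_n$ respects everything asked for so far: $b_n\notin q$, and for $n<m$ and $U\in F_{\theta(n)}$ the set $b_n\cup U$ is cofinite, so $b_m\subseteq^*b_n\cup U$. But every $b_\omega$ almost containing all $b_n$ almost contains all $D_m$, so it lies in $q$, and the construction is dead.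

If $x$ is a P-point, that is, if for all $E_m\notin x$ ($m<\omega$) there is $E\notin x$ with $E_m\subseteq^*E$ for all $m$, the problem does not arise, since at a limit we can keep $b_\delta$ below such an $E$. For other $x$ the remedy is to turn one witness of the failure into a guard: keep every $b_\xi$ almost disjoint from each $D_m$ of that witness. Such sets behave as if $x$ were a P-point.

**Lemma 5 (guards).** For every free ultrafilter $x$ there are pairwise disjoint $D_m\notin x$ ($m<\omega$) such that: if $c_i\notin x$ ($i<\omega$) and all $c_i\cap D_m$ are finite, there is $E\notin x$ with $c_i\subseteq^*E$ for all $i$.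

*Proof.* If $x$ is a P-point, let $D_m=\emptyset$ for all $m$; the conclusion is the definition. Otherwise fix $E_m\notin x$ for which no $E\notin x$ almost contains every $E_m$, and let $D_m=E_m\setminus\bigcup_{i<m}E_i$. The $D_m$ are disjoint and not in $x$. No $E\notin x$ satisfies $D_m\subseteq^*E$ for all $m$, because such an $E$ would almost contain each $E_m\subseteq D_0\cup\dots\cup D_m$.

Given $c_i$ as in the lemma, let $E=\bigcup_i\big(c_i\setminus\bigcup_{m\le i}D_m\big)$. Then $c_i\setminus E\subseteq\bigcup_{m\le i}(c_i\cap D_m)$ is finite. The $i$th piece of $E$ can meet $D_m$ only if $i<m$, so $E\cap D_m\subseteq\bigcup_{i<m}(c_i\cap D_m)$ is finite. If $E\in x$, then $\omega\setminus E\notin x$ almost contains every $D_m$, a contradiction. So $E\notin x$. $\square$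

The choice of $b_\delta$ at limits is an interpolation problem, and this is where $\mathfrak b$ enters.

**Lemma 6 (interpolation, ZFC).** Let $c_n\subseteq^*c_{n+1}$ ($n<\omega$), and let $\mathcal U\subseteq\mathcal P(\omega)$ with $|\mathcal U|<\mathfrak b$ and $c_n\subseteq^*u$ for all $n$ and all $u\in\mathcal U$. Then there is $b$ with $c_n\subseteq^*b\subseteq^*u$ for all $n$ and all $u\in\mathcal U$.

*Proof.* Replacing $c_n$ by $\bigcup_{i\le n}c_i=^*c_n$, assume $c_n\subseteq c_{n+1}$. For $u\in\mathcal U$ let $g_u(n)=\min\{k:c_n\setminus u\subseteq k\}$, where $k=\{0,\dots,k-1\}$. Take $g$ with $g_u\le^*g$ for all $u\in\mathcal U$, and put $b=\bigcup_n(c_n\setminus g(n))$. Then $c_n\subseteq^*b$. If $g(n)\ge g_u(n)$ for $n\ge n_0$, then for these $n$ the set $c_n\setminus g(n)$ is contained in $u$, so $b\setminus u\subseteq\bigcup_{n<n_0}(c_n\setminus u)$ is finite. $\square$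

We now package the recursion so that it applies to CH and to the forcing model alike.

**Lemma 7 (the recursion).** Let $x=\bigcup_{\theta<\omega_1}F_\theta$ be a free ultrafilter with $F_\theta\subseteq F_{\theta'}$ for $\theta<\theta'$. Suppose:

* (P) every $F_\theta$ has an infinite pseudo-intersection;
* (I) if $\delta<\omega_1$ is a limit ordinal, $\langle b_\zeta:\zeta<\delta\rangle$ is a $\subseteq^*$-increasing sequence of subsets of $\omega$, $\langle\theta(\zeta):\zeta<\delta\rangle$ is a sequence of countable ordinals, $E\subseteq\omega$, and every $b_\eta$ ($\eta<\delta$) is almost contained in every member of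
$$\mathcal U=\{b_\zeta\cup U:\zeta<\delta,\ U\in F_{\theta(\zeta)}\}\cup\{E\},\tag{2}$$
then there is $b$ with $b_\zeta\subseteq^*b\subseteq^*u$ for all $\zeta<\delta$ and $u\in\mathcal U$.

Then some tower converges to $x$.

*Proof.* **Step 1: fix the guards and the demands.** Take $D_m$ from Lemma 5. Each $\omega\setminus D_m$ lies in some $F_\theta$, so there is $\theta_*<\omega_1$ with $\omega\setminus D_m\in F_{\theta_*}$ for all $m$. We construct $b_\xi$ and strictly increasing $\theta(\xi)<\omega_1$, with $\theta(0)=\theta_*$, such that

* (R1) $b_\xi$ is infinite, $b_\xi\notin x$, and $b_\xi\cap D_m$ is finite for all $m$;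
* (R2) $b_\zeta\subseteq^*b_\xi$ and $b_\xi\setminus b_\zeta$ is infinite for $\zeta<\xi$;
* (R3) $b_\xi\subseteq^*b_\zeta\cup U$ for $\zeta<\xi$ and $U\in F_{\theta(\zeta)}$.

**Step 2: start.** By (P), $F_{\theta_*}$ has an infinite pseudo-intersection. Split it into two infinite halves and let $b_0$ be one not in $x$. As $\omega\setminus D_m\in F_{\theta_*}$, each $b_0\cap D_m$ is finite.

**Step 3: successors, where the tower grows inside more of $x$.** Choose $\sigma\ge\theta(\xi)$ with $\omega\setminus b_\xi\in F_\sigma$, possible since $b_\xi\notin x$. Let $e$ be an infinite half, not in $x$, of an infinite pseudo-intersection of $F_\sigma$. Put $b_{\xi+1}=b_\xi\cup e$ and $\theta(\xi+1)=\sigma+1$. Then $b_{\xi+1}\notin x$. The sets $e\cap b_\xi$ and $e\cap D_m$ are finite, as $\omega\setminus b_\xi$ and $\omega\setminus D_m$ are in $F_\sigma$. This gives (R1), and $b_{\xi+1}\setminus b_\xi$ is infinite; for $\zeta<\xi$ we have $b_{\xi+1}\setminus b_\zeta\supseteq^*b_{\xi+1}\setminus b_\xi$, so (R2) holds. For $\zeta\le\xi$ and $U\in F_{\theta(\zeta)}\subseteq F_\sigma$ we have $e\subseteq^*U$, and $b_\xi\subseteq^*b_\zeta\cup U$,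 by (R3) if $\zeta<\xi$ and trivially if $\zeta=\xi$. So (R3) holds.

**Step 4: limits, where the guards keep us out of $x$.** Let $\delta$ be a limit. By (R1), Lemma 5 applies to the countable family $\{b_\zeta:\zeta<\delta\}$ and gives $E\notin x$ with $b_\zeta\subseteq^*E$ for all $\zeta<\delta$. Form $\mathcal U$ as in (2). Every $b_\eta$ is almost contained in $E$; it is almost contained in $b_\zeta\cup U$ by (R2) if $\eta\le\zeta$ (trivially if $\eta=\zeta$) and by (R3) if $\eta>\zeta$. So (I) gives $b_\delta$ with $b_\zeta\subseteq^*b_\delta\subseteq^*u$ for all $\zeta<\delta$ and $u\in\mathcal U$. From $b_\delta\subseteq^*E$ we get $b_\delta\notin x$. From $\omega\setminus D_m\in F_{\theta(0)}$ we get $b_\delta\subseteq^*b_0\cup(\omega\setminus D_m)$, so $b_\delta\cap D_m\subseteq^*b_0\cap D_m$ is finite. For $\zeta<\delta$, $b_\delta\setminus b_\zeta\supseteq^*b_{\zeta+1}\setminus b_\zeta$ is infinite. (R3) holds because $b_\delta\subseteq^*b_\zeta\cup U$ for all members of $\mathcal U$ of this form. Let $\theta(\delta)$ be any countable ordinal above all $\theta(\zeta)$, $\zeta<\delta$.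

**Step 5: convergence.** By (R1) and (R2), $b$ is a tower. If $U\in x$, then $U\in F_{\theta(\xi)}$ for some $\xi$, since the strictly increasing $\theta(\xi)$ are cofinal in $\omega_1$. By (R3), $b_\eta\setminus b_\xi\subseteq^*U$ for all $\eta>\xi$. $\square$

**Remark (CH implies (T)).** Under CH, every free ultrafilter $x$ is an increasing union of countable $F_\theta$ ($\theta<\omega_1$). Condition (P) holds: if $U_0,U_1,\dots$ have all finite intersections infinite, choose distinct $k_n\in U_0\cap\dots\cap U_n$; then $\{k_n:n<\omega\}$ is a pseudo-intersection. Condition (I) holds by Lemma 6 with $c_n=b_{\zeta_n}$, $\zeta_n\uparrow\delta$, because $\mathcal U$ is countable and $\omega<\mathfrak b$. So CH implies (T), and Theorem 1 gives another proof that CH implies non-reconstructibility.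

## (T) forces the continuum to have cofinality $\omega_1$

The next task is to find a model of (T) without CH. Before forcing, let us see what values of $\mathfrak c$ are possible.

If $b$ converges to $x$, put $e_\xi=b_{\xi+1}\setminus b_\xi$. Given $U\in x$, let $\xi_U$ be as in the definition of convergence. For $\xi\ge\xi_U$,
$$e_\xi\subseteq^*b_{\xi+1}\setminus b_{\xi_U}\subseteq^*U.\tag{3}$$
So $\{e_\xi:\xi<\omega_1\}$ is a $\pi$-base at $x$ of size $\omega_1$. The next lemma says that some ultrafilter has only large $\pi$-bases.

**Lemma 8 (Bell–Kunen).** There is $x\in\omega^*$ with no $\pi$-base of size $<\mathrm{cf}(\mathfrak c)$. That is, for every family $\mathcal E$ of fewer than $\mathrm{cf}(\mathfrak c)$ infinite sets, some $U\in x$ almost contains no $e\in\mathcal E$.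

*Proof.* **Step 1: an independent matrix of sets.** In this proof $2^l$ is the set of binary strings of length $l$. Work on the countable set $H=\{(l,g):l<\omega,\ g:2^l\to2^l\}$. For $\alpha,y\in2^\omega$ let
$$U_{\alpha,y}=\{(l,g)\in H:g(\alpha{\restriction}l)=y{\restriction}l\}.$$
If $y\ne y'$, then $U_{\alpha,y}\cap U_{\alpha,y'}$ is finite: for all large $l$ we have $y{\restriction}l\ne y'{\restriction}l$, and for each $l$ there are only finitely many $g$. If $\alpha_1,\dots,\alpha_k$ are distinct and $y_1,\dots,y_k$ arbitrary, then $\bigcap_jU_{\alpha_j,y_j}$ is infinite: for every large $l$ the strings $\alpha_j{\restriction}l$ are distinct, so some $g$ sends each $\alpha_j{\restriction}l$ to $y_j{\restriction}l$.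

**Step 2: diagonalize.** Write $[H]^\omega=\bigcup_{i<\mathrm{cf}(\mathfrak c)}E_i$, increasing, with $|E_i|<\mathfrak c$, and fix distinct $\alpha_i\in2^\omega$ for $i<\mathrm{cf}(\mathfrak c)$. By Step 1 each infinite $e$ is almost contained in $U_{\alpha_i,y}$ for at most one $y$. As there are $\mathfrak c$ many $y$ and $|E_i|<\mathfrak c$, there is $y_i$ such that no $e\in E_i$ is almost contained in $U_{\alpha_i,y_i}$. By Step 1 some free ultrafilter $x$ contains all $U_{\alpha_i,y_i}$. A family $\mathcal E$ of size $<\mathrm{cf}(\mathfrak c)$ is contained in some $E_i$, and then $U=U_{\alpha_i,y_i}$ is as required. Identify $H$ with $\omega$. $\square$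

So (T) implies $\mathrm{cf}(\mathfrak c)\le\omega_1$, hence $\mathrm{cf}(\mathfrak c)=\omega_1$ by König's theorem. In particular (T) fails whenever $\mathrm{MA}+\mathfrak c=\omega_2$ holds: one application of the usual forcing for MA with $\mathfrak c=\omega_2$ cannot be enough. If CH is to fail, $\mathfrak c$ must be singular of cofinality $\omega_1$. On the other hand, conditions (P) and (I) ask only for pseudo-intersections and interpolants of families that are small compared with some stage of the construction. This suggests forcing MA again and again, $\omega_1$ times, with larger and larger continuum.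

## Iterating Martin's Axiom $\omega_1$ times: proof of Theorem 2

We use these textbook facts. A finite support iteration of ccc posets is ccc, and ccc posets preserve cardinals and cofinalities. Solovay–Tennenbaum theorem: if $\kappa>\omega_1$ is regular and $2^{<\kappa}=\kappa$, there is a ccc poset of size $\kappa$ forcing $\mathrm{MA}+\mathfrak c=\kappa$. Finally, MA implies $\mathfrak b=\mathfrak c$, and it implies that every family of fewer than $\mathfrak c$ subsets of $\omega$ with all finite intersections infinite has an infinite pseudo-intersection.

Assume GCH, $\lambda>\omega_1$, $\mathrm{cf}(\lambda)=\omega_1$.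

**Step 1: choose the continua.** Since $\lambda>\mathrm{cf}(\lambda)$, $\lambda$ is singular, hence a limit cardinal; and suprema of countably many cardinals below $\lambda$ are below $\lambda$. Fix infinite cardinals $\kappa_\xi<\lambda$ ($\xi<\omega_1$) cofinal in $\lambda$, and recursively put
$$\nu_\xi=\max\big(\omega,\sup_{\zeta<\xi}\lambda_\zeta\big),\qquad\mu_\xi=\max(\nu_\xi^+,\kappa_\xi),\qquad\lambda_\xi=\mu_\xi^+<\lambda.$$
The $\lambda_\xi$ are regular, strictly increasing (as $\lambda_\xi>\mu_\xi>\nu_\xi\ge\lambda_\zeta$ for $\zeta<\xi$), cofinal in $\lambda$, and at least $\omega_2$.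

**Step 2: define the iteration.** Let $\langle P_\xi,\dot Q_\xi:\xi<\omega_1\rangle$ be a finite support iteration with limit $P=P_{\omega_1}$, where $\dot Q_\xi$ is forced to be a ccc poset with underlying set $\lambda_\xi$ and greatest element $0$, forcing $\mathrm{MA}+\mathfrak c=\lambda_\xi$. To see that such posets exist we must check the hypothesis of the Solovay–Tennenbaum theorem for $\kappa=\lambda_\xi$ in $V^{P_\xi}$; a poset of size $\lambda_\xi$, with a greatest element added if necessary, can then be copied onto the set $\lambda_\xi$. As $P_\xi$ is ccc, $\lambda_\xi$ remains regular and $>\omega_1$. The cardinal arithmetic is Step 3.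

**Step 3: count names.** Let $D_\xi\subseteq P_\xi$ be the set of conditions all of whose coordinates are check names of ordinals. It is dense, by induction on $\xi$. At a successor $\eta+1$, given $p$, extend $p{\restriction}\eta$ to decide $p(\eta)$, say as $\alpha<\lambda_\eta$, then extend further into $D_\eta$, and take $\check\alpha$ as the last coordinate. At a limit, $p$ has finite support, so it lies in some earlier $P_\eta$ and is extended there. Elements of $D_\xi$ correspond to finite partial functions from the countable ordinal $\xi$ to $\nu_\xi$, so $|D_\xi|\le\nu_\xi$.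

Every subset of $\mu_\xi$ in $V^{P_\xi}$ has a nice name given by $\mu_\xi$ many antichains of $D_\xi$, each countable. By GCH in $V$, in $V^{P_\xi}$ we get
$$2^{\mu_\xi}\le\big((\mu_\xi^\omega)^{\mu_\xi}\big)^V=\mu_\xi^+=\lambda_\xi,$$
so $2^{<\lambda_\xi}=2^{\mu_\xi}=\lambda_\xi$ there, as required. Counting nice names for subsets of $\omega$ gives
$$V^{P_\xi}\models\ \mathfrak c\le(\nu_\xi^\omega)^V\le\nu_\xi^+<\lambda_\xi.\tag{4}$$

**Step 4: reals appear at countable stages.** Let $G$ be $P$-generic, $G_\xi=G\cap P_\xi$, $V_\xi=V[G_\xi]$, $W=V[G]$; as usual we regard $P_\xi\subseteq P$. We claim that every countable sequence of ordinals or of subsets of $\omega$ in $W$ lies in some $V_\xi$, $\xi<\omega_1$. A sequence of sets is coded by a function into $2$ on a countable set, so consider a function $s$ from a countable ordinal to the ordinals. For each argument take a maximal antichain of $P$ deciding the value; it is countable. In all, countably many conditions occur. Since supports are finite, $P=\bigcup_{\xi<\omega_1}P_\xi$, so all these conditions lie in one $P_\xi$ with $\xi<\omega_1$, and $s\in V_\xi$. In the same way every subset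 of $\omega$ in $W$ is $u[G]$ for a nice $P_\xi$-name $u$, for some $\xi<\omega_1$.

In particular $\mathcal P(\omega)\cap W=\bigcup_{\xi<\omega_1}\mathcal P(\omega)\cap V_{\xi+1}$. Since $V_{\xi+1}\models\mathfrak c=\lambda_\xi$ and cardinals are preserved, in $W$ we have $\mathfrak c\le\omega_1\cdot\lambda=\lambda$ and $\mathfrak c\ge\lambda_\xi$ for all $\xi$. So $W\models\mathfrak c=\lambda>\omega_1$.

**Step 5: what MA gives at stage $\sigma+1$.** By (4), $|\mathcal P(\omega)\cap V_\sigma|<\lambda_\sigma$, and $V_{\sigma+1}\models\mathrm{MA}+\mathfrak c=\lambda_\sigma$. So for every $\sigma<\omega_1$ the following hold in $V_{\sigma+1}$.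

* (5) Every family of at most $|\mathcal P(\omega)\cap V_\sigma|$ subsets of $\omega$ with all finite intersections infinite has an infinite pseudo-intersection.
* (6) $|\mathcal P(\omega)\cap V_\sigma|<\mathfrak b$.

**Step 6: slice an ultrafilter of $W$ along the iteration.** Let $x=\dot x[G]\in W$ be a free ultrafilter. Lemma 7 needs pieces $F_\theta$ that belong to intermediate models. There is no reason for $x\cap V_\theta$ to belong to $V_\theta$, so we take only those sets whose membership in $x$ is already decided by $G_\theta$:
$$F_\theta=\{u[G_\theta]:u\text{ a nice }P_\theta\text{-name for a subset of }\omega,\ \exists q\in G_\theta\ \ q\Vdash_Pu\in\dot x\}.$$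
Clearly $F_\theta\subseteq x$, and $F_\theta\subseteq F_{\theta'}$ for $\theta<\theta'$. As $\Vdash_P$ is definable in $V$ and $G_\theta=G_\sigma\cap P_\theta$ for $\theta\le\sigma$, we have $\langle F_\theta:\theta\le\sigma\rangle\in V_\sigma$. Also $\bigcup_{\theta<\omega_1}F_\theta=x$: given $U\in x$, Step 4 gives $\theta<\omega_1$ and a nice $P_\theta$-name $u$ with $U=u[G]$; some $q\in G$ forces $u\in\dot x$, and $q\in G_{\theta'}$ for some $\theta'<\omega_1$; so $U\in F_{\max(\theta,\theta')}$.

**Step 7: verify (P) and (I) in $W$.** For (P): $F_\theta\in V_\theta\subseteq V_{\theta+1}$ and $F_\theta\subseteq\mathcal P(\omega)\cap V_\theta$, and finite intersections from $F_\theta\subseteq x$ are in $x$, hence infinite. So (5) with $\sigma=\theta$ gives an infinite pseudo-intersection in $V_{\theta+1}\subseteq W$.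

For (I): let $\delta$, $\langle b_\zeta\rangle$, $\langle\theta(\zeta)\rangle$, $E$ be as there, in $W$. By Step 4 choose $\sigma<\omega_1$ above all $\theta(\zeta)$, $\zeta<\delta$, such that $E$, $\langle b_\zeta:\zeta<\delta\rangle$, $\langle\theta(\zeta):\zeta<\delta\rangle$ are in $V_\sigma$. Since $\langle F_\theta:\theta\le\sigma\rangle\in V_\sigma$, the family $\mathcal U$ of (2) is in $V_\sigma$, and it is contained in $\mathcal P(\omega)\cap V_\sigma$. By (6), $|\mathcal U|<\mathfrak b$ in $V_{\sigma+1}$. Choose $\zeta_n\uparrow\delta$ with $\langle\zeta_n\rangle\in V$, and apply Lemma 6 inside $V_{\sigma+1}$ to $\mathcal U$ and $c_n=b_{\zeta_n}$. The resulting $b$ satisfies $b_{\zeta_n}\subseteq^*b\subseteq^*u$ for all $n$ and $u\in\mathcal U$, hence $b_\zeta\subseteq^*b$ for all $\zeta<\delta$.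

By Lemma 7, applied in $W$, some tower converges to $x$. As $x$ was arbitrary, (T) holds in $W$. $\square$

**Proof of the Main Theorem.** If ZFC is consistent, so is ZFC + GCH. Start from a model of ZFC + GCH and take $\lambda=\aleph_{\omega_1}$ in Theorem 2. The extension satisfies $\mathfrak c=\aleph_{\omega_1}$, so CH fails, and it satisfies (T), so $\omega^*$ is non-reconstructible there by Theorem 1. $\square$

## What an arbitrary reconstruction looks like: proof of Theorem 3

We now start from an unknown reconstruction $Z\not\cong\omega^*$ and extract information about $\omega^*$. The first lemma says that $Z$ looks locally like $\omega^*$ and differs only by failing to be compact.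

**Lemma 9.** Let $\mathcal D(Z)=\mathcal D(\omega^*)$ and $Z\not\cong\omega^*$. Then $Z$ is a non-compact Hausdorff space without isolated points and with a base of compact open sets, and every nonempty compact open $L\subseteq Z$ is homeomorphic to $\omega^*$.

*Proof.* The spaces $\omega^*\setminus\{y\}$ are Hausdorff, have a base of compact open sets (the $a^*$ with $a\notin y$), and have no isolated points. So this holds for all cards of $Z$; in particular $Z$ is infinite. Given $v\ne w$ in $Z$ and a third point $u$, the card $Z\setminus\{u\}$ is $T_1$, so some open set of $Z$ contains $v$ but not $w$. Thus $Z$ is $T_1$ and its cards are open subspaces. Separating $v,w$ in $Z\setminus\{u\}$ shows that $Z$ is Hausdorff. Each point $v$ lies in an open card $Z\setminus\{u\}$, in which $v$ is not isolated and has a neighborhood base of compact open sets; so the same holds in $Z$.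

Suppose $Z$ were compact. Take any $z$, with $Z\setminus\{z\}\cong\omega^*\setminus\{x\}$. This is a non-compact space, as $x$ is not isolated, and both $Z$ and $\omega^*$ are its one-point compactification. So $Z\cong\omega^*$, a contradiction.

For the last claim, pick $w\notin L$. Via $Z\setminus\{w\}\cong\omega^*\setminus\{y\}$, $L$ is homeomorphic to a nonempty compact open subset of $\omega^*$, which is $a^*$ for an infinite $a$, hence a copy of $\omega^*$. $\square$

Fix such a $Z$. Let $CO(Y)$ be the set of compact open subsets of $Y$, ordered by $\subseteq$. The next setup transports the part of $Z$ away from a point into $\omega^*$.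

**Definition (setup (S)).** Let $z\in Z$, let $h:Z\setminus\{z\}\to\omega^*\setminus\{x\}$ be a homeomorphism, and let $L$ be a compact open neighborhood of $z$. Put
$$A=h[L\setminus\{z\}],\quad B=h[Z\setminus L],\quad I_A=\{a\subseteq\omega:a^*\subseteq A\},\quad I_B=\{b\subseteq\omega:b^*\subseteq B\}.$$

For every $x\in\omega^*$ there are $z,h,L$ as in (S), because $\omega^*\setminus\{x\}$ is homeomorphic to a card of $Z$. For every $z\in Z$ and every compact open $L\ni z$ there are $x,h$ as in (S), because $Z\setminus\{z\}$ is homeomorphic to a card of $\omega^*$.

As $L$ is clopen, $A$ and $B$ are disjoint open sets with union $\omega^*\setminus\{x\}$. If $A$ were compact, $L\setminus\{z\}$ would be closed and $z$ would be isolated; if $B$ were compact, $Z=L\cup(Z\setminus L)$ would be. So $A,B$ are non-compact, hence not closed in $\omega^*$. As $\overline B$ misses the open set $A$, $\overline B=B\cup\{x\}$. Moreover: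

* (7) If $c\notin x$, then $c=^*a\cup b$ with $a\in I_A$, $b\in I_B$. Indeed $c^*\subseteq A\cup B$, and $c^*\cap A=c^*\setminus B$ and $c^*\cap B=c^*\setminus A$ are compact open.
* (8) $a\cap b$ is finite for $a\in I_A$, $b\in I_B$, because $A\cap B=\emptyset$.
* (9) $b\mapsto h^{-1}[b^*]$ is an isomorphism of $(I_B,\subseteq^*)$, modulo finite, onto $CO(Z\setminus L)$. Also $I_B$ is closed under finite unions and has no $\subseteq^*$-maximum: $B$ is the union of the sets $b^*$ with $b\in I_B$, and a maximum $b$ would give $B=b^*$, which is compact.

Order properties move between $CO(Z)$ and $CO(Z\setminus L)$. If $\mathcal K$ is cofinal in $CO(Z)$, then $\{K\setminus L:K\in\mathcal K\}$ is cofinal in $CO(Z\setminus L)$. Conversely, adding $L$ to the members of a cofinal subset of $CO(Z\setminus L)$ gives a cofinal subset of $CO(Z)$, since $K\setminus L\subseteq M$ implies $K\subseteq M\cup L$. The same two operations on upper bounds show, for a cardinal $\kappa$, that all subfamilies of size $<\kappa$ are bounded in $CO(Z)$ iff this holds in $CO(Z\setminus L)$. So these are properties of $Z$ that can be computed in any instance of (S).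 We compute them in a well-chosen one, built on the ultrafilter $q$ of (1) that killed our first recursion.

**Lemma 10.** Every subfamily of $CO(Z)$ of size $<\mathfrak b$ is bounded, and $CO(Z)$ has a cofinal subset of size $\le\mathfrak d$.

*Proof.* **Step 1: plant a bad point in $Z$.** Let $\{D_m\}$ and $q$ be as in (1): $D_m\notin q$, and $E\in q$ whenever $D_m\subseteq^*E$ for all $m$. Let $K\subseteq Z$ be nonempty compact open. As $K\cong\omega^*$, copying $q$ and the sets $D_m^*$ into $K$ yields $z\in K$ and disjoint nonempty clopen $K_m\subseteq K\setminus\{z\}$ such that every clopen subset of $K$ containing all $K_m$ contains $z$. Take (S) with this $z$, with $L=K$, and some $h$ and $x$.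

**Step 2: move the property to $x$.** The sets $h[K_m]\subseteq A$ are disjoint, nonempty and compact open. After finite changes we may choose disjoint infinite $d_m\in I_A$ with $d_m^*=h[K_m]$. No $a\in I_A$ almost contains all $d_m$: otherwise $h^{-1}[a^*]$ would be a clopen subset of $K$ missing $z$ and containing all $K_m$. It follows that
$$\text{if }d_m\subseteq^*s\text{ for all }m,\text{ then }s\in x.\tag{10}$$
For if $s\notin x$, write $s=^*a\cup b$ as in (7); by (8) $d_m\cap b$ is finite, so $d_m\subseteq^*a$ for all $m$, a contradiction.

**Step 3: measure $I_B$ by functions.** By (10), $S:=\bigcup_md_m\in x$. Enumerate $d_m=\{d_m(n):n<\omega\}$ without repetition, and for $f\in\omega^\omega$ let $R_f=\{d_m(n):m<\omega,\ n\le f(m)\}$. Each $d_m\cap R_f$ is finite, so by (10) $\omega\setminus R_f\in x$. By (7) we may write $R_f=^*a_f\cup b_f$ and $\omega\setminus S=^*a_0\cup b_0$ with $a_f,a_0\in I_A$ and $b_f,b_0\in I_B$.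

Let $b\in I_B$. By (8) each $b\cap d_m$ is finite, so $b\cap S\subseteq R_g$ for some $g$. If $g\le^*f$, then $R_g\subseteq^*R_f$, since only finitely many columns, each contributing finitely many points, are not covered. So $b\cap S\subseteq^*a_f\cup b_f$, and $b\cap a_f$ is finite by (8), so $b\cap S\subseteq^*b_f$. In the same way $b\setminus S\subseteq^*b_0$. Thus
$$b\subseteq^*b_0\cup b_f\quad\text{whenever }g\le^*f.$$

**Step 4: conclude.** For fewer than $\mathfrak b$ many $b\in I_B$, a single $f$ bounds the corresponding functions $g$, so $b_0\cup b_f\in I_B$ is an upper bound. If $\mathcal F$ is a dominating family of size $\mathfrak d$, then $\{b_0\cup b_f:f\in\mathcal F\}$ is cofinal in $I_B$. By (9) and the transfer above, the lemma follows for $CO(Z)$. $\square$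

The special point was used only to compute order properties of $CO(Z)$. Those are now available at every $x$.

**Proof of Theorem 3.** **Step 1: a small $\pi$-base at every point.** Let $x\in\omega^*$ be arbitrary and take (S). By Lemma 10 and the transfer, choose $\mathcal C\subseteq I_B$ cofinal with $|\mathcal C|\le\mathfrak d$. Given $U\in x$, write $\omega\setminus U=^*a\cup b$ by (7), and pick $c'\in\mathcal C$ with $b\subseteq^*c'$. By (9) $c'$ is not a maximum, so some $v\in I_B$ has $v\not\subseteq^*c'$; pick $c\in\mathcal C$ with $v\subseteq^*c$. Then $c\setminus c'\supseteq^*v\setminus c'$ is infinite. Since $c\cap a$ is finite by (8) and $b\setminus c'$ is finite, $c\setminus c'\subseteq^*U$. So the infinite sets among $\{c\setminus c':c,c'\in\mathcal C\}$ form a $\pi$-base at $x$ of size $\le\mathfrak d$.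

**Step 2: the cofinality.** By Step 1, the point of Lemma 8 has a $\pi$-base of size $\le\mathfrak d$. So $\mathrm{cf}(\mathfrak c)\le\mathfrak d$.

**Step 3: counting points.** In Step 1, $B=\bigcup_{c\in\mathcal C}c^*$ and $\{x\}=\overline B\setminus B$. So $x$ is determined by $\mathcal C$, a family of at most $\mathfrak d$ subsets of $\omega$. Using the classical equality $|\omega^*|=2^{\mathfrak c}$,
$$2^{\mathfrak c}=|\omega^*|\le\mathfrak c^{\mathfrak d}=2^{\mathfrak d}\le2^{\mathfrak c}.\qquad\square$$

## Uniqueness when $\mathfrak d=\omega_1$: proof of Theorem 4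

**Lemma 11.** Let $\mathcal D(Z)=\mathcal D(\omega^*)$ and $Z\not\cong\omega^*$. Suppose countable subfamilies of $CO(Z)$ are bounded and $CO(Z)$ has a cofinal subset of size $\le\omega_1$. Then (T) holds and $Z\cong\mathbb T$.

*Proof.* **Step 1: a cofinal tower in $I_B$.** Let $x\in\omega^*$ and take (S). By the transfer and (9), $I_B$ has a cofinal family $\{c_\xi:\xi<\omega_1\}$ (repetitions allowed), and its countable subfamilies are bounded. Recursively let $b_\xi=u\cup v$, where $u\in I_B$ bounds $\{b_\zeta,c_\zeta:\zeta<\xi\}$ and $v\in I_B$ satisfies $v\not\subseteq^*u$, which exists by (9). Then $b_\xi\in I_B$ is infinite, and $b_\xi\setminus b_\zeta\supseteq^*v\setminus u$ is infinite for $\zeta<\xi$. So $b$ is a tower, cofinal in $I_B$, and $\mathbb T_b=B$.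

**Step 2: it converges to $x$.** Let $U\in x$, write $\omega\setminus U=^*a\cup b'$ by (7), with $a\in I_A$, $b'\in I_B$, and pick $\xi$ with $b'\subseteq^*b_\xi$. For $\eta>\xi$ the set $(b_\eta\setminus b_\xi)\cap(\omega\setminus U)$ is finite, because $b_\eta\cap a$ is finite by (8) and $b'\setminus b_\xi$ is finite. As $x$ was arbitrary, (T) holds.

**Step 3: identify $Z$.** We have $Z=L\oplus(Z\setminus L)$ with $L\cong\omega^*$ by Lemma 9 and $Z\setminus L\cong B=\mathbb T_b\cong\mathbb T$. So $Z\cong\omega^*\oplus\mathbb T\cong\mathbb T$ by Lemma 3(c). $\square$

**Proof of Theorem 4.** **Step 1: (i) implies (ii).** This is Theorem 1.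

**Step 2: (ii) implies (i).** $\mathbb T$ is non-compact, so $\mathbb T\not\cong\omega^*$. Every compact subset of $\mathbb T_b$ lies in some $b_\xi^*$, since these form an increasing open cover. So $\{b_\xi^*:\xi<\omega_1\}$ is cofinal in $CO(\mathbb T_b)$, and countable families are bounded because countable subsets of $\omega_1$ are. Lemma 11 with $Z=\mathbb T$ gives (T).

**Step 3: (iii) implies (i).** Let $Z\not\cong\omega^*$ be a reconstruction. As $\omega_1\le\mathfrak b\le\mathfrak d=\omega_1$, Lemma 10 supplies the hypotheses of Lemma 11, which gives (T).

**Step 4: (i) implies (iii), by testing (T) on a product ultrafilter.** Non-reconstructibility is Theorem 1; we must show $\mathfrak d=\omega_1$. Let $p$ be a free ultrafilter on $\omega$ and let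
$$x=\big\{U\subseteq\omega\times\omega:\{m:\{n:(m,n)\in U\}\in p\}\in p\big\},$$
a free ultrafilter on $\omega\times\omega$. By (T), transferred to the countable set $\omega\times\omega$, some tower $b$ converges to $x$. Let $e_\xi=b_{\xi+1}\setminus b_\xi$, an infinite set. By (3), every $U\in x$ almost contains $e_\xi$ for all sufficiently large $\xi<\omega_1$.

Apply this to the countably many sets $\{(m,n):m\ge k\}\in x$ ($k<\omega$): there is $\xi_0<\omega_1$ such that for $\xi\ge\xi_0$, $e_\xi$ meets each column $\{m\}\times\omega$ in a finite set. So, for $\xi\ge\xi_0$, $X_\xi=\{m:e_\xi\cap(\{m\}\times\omega)\ne\emptyset\}$ is infinite. For $m\in X_\xi$ let $g_\xi(m)=\max\{n:(m,n)\in e_\xi\}$, and for $k<\omega$ let $\hat g_\xi(k)=g_\xi(\min(X_\xi\setminus k))$.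

We claim that $\{\hat g_\xi:\xi_0\le\xi<\omega_1\}$ is dominating. Every function is bounded by a nondecreasing one, so let $f$ be nondecreasing. Then $\{(m,n):n>f(m)\}\in x$, since each of its columns is cofinite. So for some $\xi\ge\xi_0$ only finitely many points of $e_\xi$ lie on or below the graph of $f$, and hence $f(m)<g_\xi(m)$ for almost all $m\in X_\xi$. For almost all $k$, with $m=\min(X_\xi\setminus k)\ge k$,
$$f(k)\le f(m)<g_\xi(m)=\hat g_\xi(k).$$
So $\mathfrak d\le\omega_1$, that is, $\mathfrak d=\omega_1$.

**Step 5: the additional statements.** Assume (i)–(iii). By (ii) and Lemma 3(a), $\mathbb T$ is a reconstruction of $\omega^*$ not homeomorphic to it. By Lemmas 10 and 11 (as in Step 3), every reconstruction $Z\not\cong\omega^*$ is homeomorphic to $\mathbb T$. By Theorem 3 with $\mathfrak d=\omega_1$, $\mathrm{cf}(\mathfrak c)\le\omega_1$ and $2^{\omega_1}=2^{\mathfrak c}$. Since $\mathrm{cf}(\mathfrak c)>\omega$ by König's theorem, $\mathrm{cf}(\mathfrak c)=\omega_1$. $\square$
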